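\title{Cores of $p$-ary Cayley graphs need not be $p$-ary Cayley graphs}

\begin{abstract}
A $p$-ary Cayley graph is a Cayley graph on an elementary abelian $p$-group; for $p=2$ these are the cubelike graphs. For every prime $p$ we construct $p$-ary Cayley graphs, with arbitrarily large cores, whose core is not a $p$-ary Cayley graph. The problem is first reduced to a statement of linear algebra over $\mathbb{F}_p$, which is proved by playing the identity $t^p=t$ for functions on $\mathbb{F}_p^n$ against the same identity for functions on the free vector space over $\mathbb{F}_p^n$. We also characterize the cores of $p$-ary Cayley graphs by the existence of a single homomorphism.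
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A \emph{homomorphism} $X\to X'$ is a map of vertex sets that sends edges to edges, and an \emph{endomorphism} is a homomorphism from a graph to itself. A graph is a \emph{core} if all its endomorphisms are invertible. A \emph{retraction} of $X$ onto a subgraph $W$ is a homomorphism $X\to W$ that fixes every vertex of $W$, and $W$ is then a \emph{retract} of $X$. A \emph{core of $X$} is a retract of $X$ that is a core. All cores of $X$ are isomorphic, and the core of $X$ is denoted $X^\bullet$. It is what remains of $X$ when only homomorphisms into and out of $X$ are remembered: for instance, the core of a bipartite graph with at least one edge is $K_2$.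

Let $A$ be an abelian group, written additively, and let $C\subseteq A\setminus\{0\}$ satisfy $-C=C$. The \emph{Cayley graph} $\operatorname{Cay}(A,C)$ has vertex set $A$, and $x,y$ are adjacent if and only if $x-y\in C$. For a prime $p$, a \emph{$p$-ary Cayley graph} is a graph isomorphic to a Cayley graph on an elementary abelian $p$-group $\mathbb{Z}_p^d$ with $d\ge 0$. The case $d=0$ is allowed, so $K_1$ is a $p$-ary Cayley graph. For $p=2$ these are the \emph{cubelike} graphs. We take the following question from Rao and Tan \cite{RT}.

\begin{quote}
For a given prime $p$, is the core of a $p$-ary Cayley graph necessarily a $p$-ary Cayley graph?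
\end{quote}

There are good reasons to guess that it is. Let $X=\operatorname{Cay}(A,C)$ with $A=\mathbb{Z}_p^d$, and let $\varphi$ be a retraction of $X$ onto a core $W$. Then $W$ is vertex-transitive and its order divides $p^d$ (Lemma~\ref{lem:fibers}). If $W$ has one vertex, it is $K_1$. If $W$ has $p$ vertices, then $p$ divides $|\operatorname{Aut}(W)|$, an automorphism of order $p$ permutes the vertices in a single cycle, and $W$ is a Cayley graph on $\mathbb{Z}_p$. For $p=2$, Man\v{c}inska, Pivotto, Roberson and Royle proved that the core of a cubelike graph is cubelike whenever it has at most $32$ vertices. Moreover the group $A$ almost acts on $W$: each $a\in A$ gives an endomorphism $w\mapsto\varphi(w+a)$ of $W$, which is an automorphism because $W$ is a core, and these automorphisms move any vertex of $W$ to any other. If they depended additively on $a$, they would form a transitive elementary abelian group and $W$ would be a $p$-ary Cayley graph. But nothing forces additivity, and the answer to the question is negative for every prime.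

\begin{theorem}\label{thm:A}
For every prime $p$ and every $n\ge 2p^2$ there is a $p$-ary Cayley graph $X$ whose core is not isomorphic to a $p$-ary Cayley graph and satisfies $|V(X^\bullet)|\ge p^n$. Consequently, for each $p$ infinitely many pairwise non-isomorphic such cores occur.
\end{theorem}

In particular, the core of a cubelike graph need not be cubelike. The second result is much easier; it describes the cores that do occur and suggests the shape of the construction. Here $(e_x)_{x\in V(W)}$ is the standard basis of $\mathbb{F}_p^{V(W)}$.

\begin{theorem}\label{thm:B}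
A core $W$ is the core of some $p$-ary Cayley graph if and only if there is a homomorphism
\[
\operatorname{Cay}\bigl(\mathbb{F}_p^{V(W)},\{e_x-e_y: xy\in E(W)\}\bigr)\longrightarrow W .
\]
\end{theorem}

The proof of Theorem~\ref{thm:A} separates the algebra from the graph theory. In Section~\ref{sec:typed} we replace graphs by finite sets $Y$ in which every ordered pair of points has a \emph{type}. Such a set is built from a function $\ell$ on $B=\mathbb{F}_p^n$, and the two properties that matter become linear conditions on $\ell$: a transitive elementary abelian group of type-preserving permutations forces $\ell$ to ``split over $B$'', whereas $Y$ is equivalent to a structure on a vector space as soon as $\ell$ ``splits over $V$'', where $V$ is the free vector space on the set $B$. Section~\ref{sec:duality} shows by duality that a function that splits over $V$ but not over $B$ exists if a certain linear map $\Psi$ does not, and Sections~\ref{sec:local} and~\ref{sec:obstruction} prove that $\Psi$ does not exist. Sections~\ref{sec:graph} and~\ref{sec:core} encode the types in a graph and arrange that this graph is a core.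

Throughout, $p$ is a fixed prime and $\mathbb{F}=\mathbb{F}_p$. Elementary abelian $p$-groups are the same as finite-dimensional $\mathbb{F}$-vector spaces, and additive maps between them are linear. For a finite set $D$, $\operatorname{Fun}(D)$ is the space of functions $D\to\mathbb{F}$. If $G$ is a function on a vector space and $u$ is a vector, $\Delta_uG(b)=G(b+u)-G(b)$; these difference operators commute.

\section{Cores, transitivity and the free Cayley graph}\label{sec:prelim}

Graphs $X,X'$ are \emph{homomorphically equivalent} if there are homomorphisms $X\to X'$ and $X'\to X$. A graph is equivalent to its core, by the retraction and the inclusion. Equivalent cores are isomorphic: if $f\colon W\to W'$ and $g\colon W'\to W$ are homomorphisms of cores, then $gf$ and $fg$ are automorphisms, so $f$ is bijective and its inverse $(gf)^{-1}g$ is a homomorphism. Hence: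
\begin{equation}\label{eq:equiv}
\text{if $X$ is homomorphically equivalent to a core $W$, then $X^\bullet\cong W$.}
\end{equation}
A retract $W$ of $X$ is an induced subgraph, since the retraction sends an edge of $X$ between vertices of $W$ to itself.

The translations of $\operatorname{Cay}(A,C)$ are automorphisms, so the automorphism group of a $p$-ary Cayley graph contains a transitive elementary abelian $p$-subgroup. Conversely, let $\Gamma\le\operatorname{Aut}(X)$ be such a subgroup. Point stabilizers of a transitive group are conjugate, so for abelian $\Gamma$ they are equal and therefore trivial; identifying $\gamma\in\Gamma$ with $\gamma x_0$ for a fixed vertex $x_0$ turns $X$ into $\operatorname{Cay}(\Gamma,\{\gamma:\gamma x_0\sim x_0\})$. So being a $p$-ary Cayley graph is a property of the permutation group $\operatorname{Aut}(X)$.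

\begin{lemma}[Averaging]\label{lem:avg}
Let $X$ be a vertex-transitive graph with $N$ vertices and let $S,S'\subseteq V(X)$. The average of $|S\cap\alpha(S')|$ over $\alpha\in\operatorname{Aut}(X)$ is $|S|\,|S'|/N$.
\end{lemma}

\begin{proof}
For vertices $x,y$, the automorphisms with $\alpha(x)=y$ form a coset of the stabilizer of $x$, hence a proportion $1/N$ of the group. Sum over $x\in S'$ and $y\in S$.
\end{proof}

\begin{lemma}\label{lem:fibers}
Let $X$ be a vertex-transitive graph with $N$ vertices and let $\varphi$ be a retraction of $X$ onto a core $W$. Then $W$ is vertex-transitive, and every fiber $\varphi^{-1}(w)$ has exactly $N/|V(W)|$ vertices.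
\end{lemma}

\begin{proof}
For $\alpha\in\operatorname{Aut}(X)$ the map $\varphi\alpha|_W$ is an endomorphism of the core $W$, hence an automorphism. If $\alpha(w)=w'$ with $w,w'\in V(W)$, it sends $w$ to $w'$; so $W$ is vertex-transitive. Since $\varphi\alpha|_W$ is bijective, each fiber $\varphi^{-1}(w)$ meets $\alpha(W)$ in exactly one vertex, and Lemma~\ref{lem:avg} gives $|\varphi^{-1}(w)|\,|V(W)|/N=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $K$ be the Cayley graph in the statement; its connection set is symmetric and does not contain $0$. The map $y\mapsto e_y$ is a homomorphism $W\to K$. So if there is a homomorphism $K\to W$, then $K^\bullet\cong W$ by \eqref{eq:equiv}.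

Conversely, let $W\cong X^\bullet$ with $X=\operatorname{Cay}(A,C)$ and $A$ elementary abelian, and let $g\colon W\to X$ be a homomorphism. The linear map $\hat g\colon\mathbb{F}^{V(W)}\to A$ with $\hat g(e_y)=g(y)$ sends $e_x-e_y$ to $g(x)-g(y)\in C$ for every edge $xy$ of $W$, so it is a homomorphism $K\to X$. Compose it with a homomorphism $X\to W$.
\end{proof}

Theorem~\ref{thm:B} says where to look. We need a core $W$ that receives a homomorphism from the Cayley graph on the free vector space over its vertices, although $\operatorname{Aut}(W)$ has no transitive elementary abelian $p$-subgroup. To make both conditions linear, we take vertex sets that lie over a vector space $B$, use the free vector space over $B$ only, and keep the remaining coordinates as they are.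

\section{Typed sets}\label{sec:typed}

Let $B=\mathbb{F}^n$ with $n\ge2$. Let $\mathrm{Aff}\subseteq\operatorname{Fun}(B)$ be the space of affine functions, and for a subspace $Z\le B$ let $\operatorname{Fun}(B)_Z$ be the space of functions invariant under translation by $Z$.

\begin{definition}\label{def:datum}
A \emph{datum} over $B$ consists of a finite-dimensional $\mathbb{F}$-space $T$, a finite family $(a_i,Z_i)_{i\in I}$ of vectors $a_i\in T$ and subspaces $0\ne Z_i\le B$ such that the $a_i$ span $T$, and a function $\ell\colon B\to T$. Its \emph{typed set} is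
\[
Y=\Bigl\{(b,c)\in B\times\mathbb{F}^I:\ \sum_{i}c_ia_i=\ell(b)\Bigr\}.
\]
For $d\in B$ let $I(d)=\{i\in I: d\in Z_i\}$. The \emph{type} of an ordered pair $y=(b,c)$, $y'=(b',c')$ of points of $Y$ is
\[
t(y,y')=\bigl(d,(c'_i-c_i)_{i\in I(d)}\bigr),\qquad d=b'-b ,
\]
and $d$ is its \emph{base component}.
\end{definition}

The type records what two points see of each other: the difference $d$ of their base points, and the difference of their $i$-th coordinates for those $i$ with $d\in Z_i$. Since $I(-d)=I(d)$ we have $t(y',y)=-t(y,y')$. Since $I(0)=I$, points over the same base point see all coordinates, and $t(y,y')=0$ if and only if $y=y'$. Because the $a_i$ span $T$, every fiber of $Y\to B$ is a coset of the subspace $\{c:\sum_ic_ia_i=0\}$; thus all fibers are nonempty, $|Y|$ is a power of $p$, and $|Y|\ge p^n$.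

\begin{lemma}\label{lem:form}
A map $g\colon Y\to Y$ preserves types if and only if $g(b,c)=(b+s,c+u(b))$ for some $s\in B$ and some $u\colon B\to\mathbb{F}^I$ with $u_i\in\operatorname{Fun}(B)_{Z_i}$ for all $i$. Such a map is a permutation of $Y$.
\end{lemma}

\begin{proof}
Let $g$ preserve types. Preservation of base components says that $g$ shifts all base points by the same $s$. Preservation of the types with $d=0$ says that the shift of the $c$-coordinate depends only on $b$; call it $u(b)$, which is defined for all $b$ since the fibers are nonempty. Now the $i$-th entry of the type of $(b,c),(b+d,c')$, for $d\in Z_i$, changes under $g$ by $u_i(b+d)-u_i(b)$, so it is preserved for all such pairs exactly when $u_i$ is $Z_i$-invariant. This proves both implications. Finally $g$ is injective because distinct points have nonzero type, and $Y$ is finite.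
\end{proof}

\subsection*{Splitting over $B$}
If $\ell$ is an affine map, $Y$ is an affine subspace of $B\times\mathbb{F}^I$, and the translations along it form a transitive elementary abelian group that preserves types. The same holds if $\ell=\ell_0+\sum_ig_ia_i$ with $\ell_0$ affine and $g_i\in\operatorname{Fun}(B)_{Z_i}$, because $(b,c)\mapsto(b,c-g(b))$ is a type-preserving bijection onto the typed set of $\ell_0$. We say that $\ell$ \emph{splits over $B$} if it has this form. There is no other way to obtain such a group.

\begin{proposition}\label{prop:splitB}
If some elementary abelian $p$-group of type-preserving permutations of $Y$ is transitive, then $\ell$ splits over $B$.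
\end{proposition}

\begin{proof}
Let $\Gamma$ be such a group and write $g(b,c)=(b+s_g,c+u_g(b))$ for $g\in\Gamma$, as in Lemma~\ref{lem:form}. The map $g\mapsto s_g$ is a homomorphism $\Gamma\to B$, and it is onto by transitivity. Since $\Gamma$ is an $\mathbb{F}$-vector space, this homomorphism has a homomorphic section $s\mapsto\sigma(s)$; this is the only place where the structure of $\Gamma$ is used. Write $u^s=u_{\sigma(s)}$. Applying $\sigma(s+s')=\sigma(s)\sigma(s')$ to a point over $b$ gives
\[
u^{s+s'}(b)=u^{s'}(b)+u^s(b+s').
\]
Put $f(b)=u^b(0)$. Setting $b=0$ above gives $u^s(s')=f(s+s')-f(s')$ for all $s,s'$.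

Fix $i$ and $d\in Z_i$. The invariance $u^s_i(s'+d)=u^s_i(s')$ reads $f_i(s+s'+d)-f_i(s+s')=f_i(s'+d)-f_i(s')$ for all $s,s'$, so $f_i(x+d)-f_i(x)$ does not depend on $x$; call it $\varphi_i(d)$. It is additive on $Z_i$, since $f_i(x+d+d')-f_i(x)=\varphi_i(d')+\varphi_i(d)$. Extend $\varphi_i$ to a linear form $\lambda_i$ on $B$. Then $g_i=f_i-\lambda_i$ is $Z_i$-invariant. Take a point $(0,c^0)\in Y$. Its image $\sigma(b)(0,c^0)=(b,c^0+f(b))$ lies in $Y$, so
\[
\ell(b)=\Bigl(\ell(0)+\sum_i\lambda_i(b)a_i\Bigr)+\sum_ig_i(b)a_i . \qedhere
\]
\end{proof}

\subsection*{Splitting over $V$}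
Let $V$ be the $\mathbb{F}$-space with basis $(e_b)_{b\in B}$ and let $\pi\colon V\to B$ be the linear map with $\pi(e_b)=b$. A function $\alpha$ on $B$ with values in $\mathbb{F}$ or in $T$ has two natural extensions to $V$: the pullback $\alpha\circ\pi$, and the \emph{linearization} $\tilde\alpha$, the linear map with $\tilde\alpha(e_b)=\alpha(b)$. They agree on the basis vectors $e_b$, and they agree everywhere if $\alpha$ is linear. For $Z\le B$ put
\[
V_Z=\langle e_b-e_{b'}:\ b-b'\in Z\rangle\le V,
\]
and let $\operatorname{Fun}(V)_Z$ be the space of functions on $V$ invariant under translation by $V_Z$. We have $\pi(V_Z)\subseteq Z$, and if $\alpha$ is $Z$-invariant then $\tilde\alpha$ vanishes on $V_Z$. So for $\alpha\in\operatorname{Fun}(B)_Z$ both $\alpha\circ\pi$ and $\tilde\alpha$ lie in $\operatorname{Fun}(V)_Z$.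

We say that $\ell$ \emph{splits over $V$} if there are $h_i\in\operatorname{Fun}(V)_{Z_i}$ with
\begin{equation}\label{eq:splitV}
\ell(\pi(v))-\tilde\ell(v)=\sum_{i\in I}h_i(v)\,a_i\qquad(v\in V).
\end{equation}
This is the splitting condition for the pullback $\ell\circ\pi$, with the linear part prescribed to be $\tilde\ell$. Invariance is asked only under $V_{Z_i}$, not under the larger space $\pi^{-1}(Z_i)$, because, as in Theorem~\ref{thm:B}, only the differences $e_{b'}-e_b$ will occur as edges. Given \eqref{eq:splitV}, write $h=(h_i)_i\colon V\to\mathbb{F}^I$ and define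
\[
\widehat Y=\Bigl\{(v,c)\in V\times\mathbb{F}^I:\ \sum_ic_ia_i=\tilde\ell(v)\Bigr\},
\]
\[
j\colon Y\to\widehat Y,\quad j(b,c)=(e_b,c);\qquad
\rho\colon\widehat Y\to Y,\quad \rho(v,c)=(\pi(v),c+h(v)).
\]
The set $\widehat Y$ is a vector space because $\tilde\ell$ is linear. The map $j$ is injective and lands in $\widehat Y$ because $\tilde\ell(e_b)=\ell(b)$, and $\rho$ lands in $Y$ by \eqref{eq:splitV}. These two maps will become the homomorphisms between the core and the Cayley graph.

\begin{proposition}\label{prop:splitV}
Suppose that $\ell$ splits over $V$.
\begin{enumerate}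
\item[(a)] If $x,x'\in\widehat Y$ and $x'-x=j(y')-j(y)$ with $y,y'\in Y$, then $t(\rho(x),\rho(x'))=t(y,y')$.
\item[(b)] The type-preserving permutations of $Y$ act transitively.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $y=(b,c)$, $y'=(b',c')$, $d=b'-b$, and let $v,v'$ be the first coordinates of $x,x'$. Then $v'-v=e_{b'}-e_b$, so $\pi(v')-\pi(v)=d$. For $i\in I(d)$ we have $v'-v\in V_{Z_i}$, so $h_i(v')=h_i(v)$, and the $i$-th coordinates of $\rho(x')$ and $\rho(x)$ differ by the same amount as those of $x'$ and $x$, namely $c'_i-c_i$.

(b) For $x\in\widehat Y$ the map $y\mapsto\rho(x+j(y))$ preserves types by (a), so it is a permutation of $Y$. Given $(b_0,c_0),(b_1,c_1)\in Y$, choose $v\in V$ with $\pi(v)=b_1-b_0$ and put $c^*=c_1-c_0-h(v+e_{b_0})$. By \eqref{eq:splitV} at $v+e_{b_0}$,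
\[
\sum_ic^*_ia_i=\ell(b_1)-\ell(b_0)-\bigl[\ell(b_1)-\tilde\ell(v)-\ell(b_0)\bigr]=\tilde\ell(v).
\]
So $x=(v,c^*)$ lies in $\widehat Y$, and $\rho(x+j(b_0,c_0))=(b_1,c^*+c_0+h(v+e_{b_0}))=(b_1,c_1)$.
\end{proof}

Splitting over $B$ implies splitting over $V$. Indeed, $\ell\mapsto\ell\circ\pi-\tilde\ell$ is linear; it sends $g_ia_i$ to $(g_i\circ\pi-\tilde g_i)a_i$, kills linear maps, and sends a constant $a\in T$ to $(1-\tilde 1)a$, where $1-\tilde1$ is invariant under every $V_Z$ and $a$ is a combination of the $a_i$. We need the converse to fail. The next example shows that the first attempt does not work, and why.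

\begin{example}\label{ex:heis}
Let $B=\mathbb{F}^2$, $T=\mathbb{F}$, $I=\{1,2\}$, $a_1=a_2=1$, $Z_1=\langle(1,0)\rangle$, $Z_2=\langle(0,1)\rangle$ and $\ell(b)=b_1b_2$. Then $Y=\{(b,c):c_1+c_2=b_1b_2\}$ has $p^3$ points. The $Z_1$-invariant functions are the functions of $b_2$, and the $Z_2$-invariant ones are the functions of $b_1$. By Lemma~\ref{lem:form} the three maps sending $(b,c)$ to
\[
(b+(1,0),\,c+(b_2,0)),\qquad (b+(0,1),\,c+(0,b_1)),\qquad (b,\,c+(1,-1))
\]
preserve types, and together they are transitive on $Y$. The operator $\Delta_{(1,0)}\Delta_{(0,1)}$ kills affine functions, functions of $b_1$ and functions of $b_2$, but sends $\ell$ to $1$. So $\ell$ does not split over $B$, and $Y$ has no transitive elementary abelian group. Unfortunately the same obstruction lifts to $V$: with $u=e_{(1,0)}-e_0\in V_{Z_1}$ and $w=e_{(0,1)}-e_0\in V_{Z_2}$, the operator $\Delta_u\Delta_w$ kills $\tilde\ell$ and every $h_1+h_2$ with $h_i\in\operatorname{Fun}(V)_{Z_i}$, but sends $\ell\circ\pi$ to $1$. So $\ell$ does not split over $V$ either.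
\end{example}

What we need is an obstruction to splitting over $B$ that cannot be lifted to $V$. The algebraic heart of the paper is that one exists.

\begin{theorem}\label{thm:key}
If $n\ge2p^2$, there is a datum over $B=\mathbb{F}^n$ whose function $\ell$ splits over $V$ but not over $B$.
\end{theorem}

\section{The universal datum and duality}\label{sec:duality}

We identify $T$-valued functions on a finite set $D$ with $\operatorname{Fun}(D)\otimes T$, the tensor $\alpha\otimes a$ being the function $x\mapsto\alpha(x)a$. Let $\mathbb{F}[B]$ be the space with basis $[b]$, $b\in B$, paired with $\operatorname{Fun}(B)$ by $\langle\sum_bw_b[b],\alpha\rangle=\sum_bw_b\alpha(b)$. The pairing is perfect, so $\mathbb{F}[B]=\operatorname{Fun}(B)^*$.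

Which $T$ and which pairs $(a_i,Z_i)$ should one take? An obstruction to splitting over $B$ is a functional on $\operatorname{Fun}(B)\otimes T$ that vanishes on split functions. Such a functional has the form $\alpha\otimes a\mapsto\langle\theta(a),\alpha\rangle$ for a linear map $\theta\colon T\to\mathbb{F}[B]$ with $\theta(T)\perp\mathrm{Aff}$ and $\theta(a_i)\perp\operatorname{Fun}(B)_{Z_i}$. Applying $\theta$ to \eqref{eq:splitV}, we see that nothing is lost by taking for $T$ the largest possible image of $\theta$ and allowing all possible pairs. So let
\[
T=\mathrm{Aff}^\perp\subseteq\mathbb{F}[B],\qquad J_Z=(\operatorname{Fun}(B)_Z)^\perp\subseteq\mathbb{F}[B],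
\]
and let $(a_i,Z_i)_{i\in I}$ list all pairs with $0\ne Z_i\le B$ and $0\ne a_i\in T\cap J_{Z_i}$. Concretely, $T$ consists of the $\sum_bw_b[b]$ with $\sum_bw_b=0$ and $\sum_bw_bb=0$, and $J_Z$ of those whose coefficients sum to zero on each coset of $Z$; in particular $J_0=0$.

The $a_i$ span $T$. Indeed, for $x\ne0$ and any $y$ the element $([x+y]-[y])-([x]-[0])$ lies in $T\cap J_{\langle x\rangle}$, so it is $0$ or one of the $a_i$. A function $\alpha$ orthogonal to all these elements satisfies $\alpha(x+y)-\alpha(x)-\alpha(y)+\alpha(0)=0$ for all $x,y$ (trivially if $x=0$), so $\alpha-\alpha(0)$ is additive and $\alpha$ is affine. Hence these elements span $\mathrm{Aff}^\perp=T$. Thus every function $\ell\colon B\to T$ completes $T$ and $(a_i,Z_i)_{i\in I}$ to a datum.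

The obstruction is now the tautological functional
\[
\tau\colon\operatorname{Fun}(B)\otimes T\to\mathbb{F},\qquad\tau(\alpha\otimes a)=\langle a,\alpha\rangle ;
\]
explicitly, $\tau(\ell)$ is the sum over $b$ of the coefficient of $[b]$ in $\ell(b)$. It vanishes on $\mathrm{Aff}\otimes T$ and on each $\operatorname{Fun}(B)_{Z_i}\otimes a_i$, so $\tau(\ell)=0$ whenever $\ell$ splits over $B$. The following statement says that $\tau$ does not lift to $V$.

\begin{proposition}\label{prop:noPsi}
Let $n\ge2p^2$. There is no linear map $\Psi\colon\operatorname{Fun}(V)\to\operatorname{Fun}(B)/\mathrm{Aff}$ such that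
\begin{enumerate}
\item[(i)] $\Psi(\operatorname{Fun}(V)_Z)\subseteq(\operatorname{Fun}(B)_Z+\mathrm{Aff})/\mathrm{Aff}$ for every subspace $Z\le B$;
\item[(ii)] $\Psi(\alpha\circ\pi-\tilde\alpha)=\alpha+\mathrm{Aff}$ for all $\alpha\in\operatorname{Fun}(B)$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:key} from Proposition~\ref{prop:noPsi}]
The pairing identifies $\operatorname{Fun}(B)/\mathrm{Aff}$ with $T^*$, so linear maps $\Psi\colon\operatorname{Fun}(V)\to\operatorname{Fun}(B)/\mathrm{Aff}$ correspond to functionals $\psi$ on $\operatorname{Fun}(V)\otimes T$ by $\psi(h\otimes a)=\Psi(h)(a)$. The annihilator in $T$ of $(\operatorname{Fun}(B)_Z+\mathrm{Aff})/\mathrm{Aff}$ is $T\cap J_Z$, and in finite dimension a subspace is the annihilator of its annihilator. Since $J_0=0$, condition (i) says exactly that $\psi$ vanishes on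
\[
S=\sum_{i\in I}\operatorname{Fun}(V)_{Z_i}\otimes a_i .
\]
Let $\kappa(\ell)=\ell\circ\pi-\tilde\ell$, so that $\kappa(\alpha\otimes a)=(\alpha\circ\pi-\tilde\alpha)\otimes a$. Condition (ii) says exactly that $\psi\circ\kappa=\tau$. Finally, $\ell$ splits over $V$ if and only if $\kappa(\ell)\in S$.

Suppose that $\kappa(\ell)\in S$ always implies $\tau(\ell)=0$. Then $s+\kappa(\ell)\mapsto\tau(\ell)$ is a well-defined functional on $S+\operatorname{im}\kappa$: if $s+\kappa(\ell)=s'+\kappa(\ell')$, then $\kappa(\ell-\ell')\in S$ and $\tau(\ell)=\tau(\ell')$. Any linear extension $\psi$ to $\operatorname{Fun}(V)\otimes T$ vanishes on $S$ and satisfies $\psi\circ\kappa=\tau$, contradicting Proposition~\ref{prop:noPsi}. So there is an $\ell$ with $\kappa(\ell)\in S$ and $\tau(\ell)\ne0$; it splits over $V$ and not over $B$.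
\end{proof}

Two remarks show where the content of Proposition~\ref{prop:noPsi} lies.

\begin{remark}[Why degree $p$]\label{rem:degree}
For $m\in\mathbb{F}$, the map sending $h$ to the class of $b\mapsto h(me_b)$ satisfies (i), since $me_b-me_{b'}\in V_Z$ when $b-b'\in Z$. If $\alpha$ is a product of $k$ linear forms, it sends $\alpha\circ\pi-\tilde\alpha$ to $(m^k-m)\alpha$. For $2\le k\le p-1$ some $m$ has $m^k\ne m$, so a multiple of this map satisfies (ii) for all products of $k$ linear forms. For $k=p$ the factor $m^k-m$ always vanishes. Accordingly, the proof will use (ii) only for products of $p$ linear forms.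
\end{remark}

\begin{remark}[Some lower bound on $n$ is needed]\label{rem:smalln}
Let $p=n=2$, with coordinates $x,y$ on $B$. The linearizations of $1,x,y,xy$ form a basis of $V^*$. For $Z\ne0$ every $Z$-invariant function on $B$ is affine, and the linear forms on $V$ that vanish on $V_Z$ are the $\tilde\alpha$ with $\alpha\in\operatorname{Fun}(B)_Z$; so elements of $\operatorname{Fun}(V)_Z$ are functions of $\tilde1,\tilde x,\tilde y$ alone. Write $h\in\operatorname{Fun}(V)$ as a multilinear polynomial in $\tilde 1,\tilde x,\tilde y,\widetilde{xy}$, let $c(h)$ be the coefficient of the monomial $\widetilde{xy}$, and put $\Psi(h)=c(h)\,xy+\mathrm{Aff}$. Then (i) holds, and (ii) holds on the basis $1,x,y,xy$, for which $\alpha\circ\pi-\tilde\alpha$ equals $1-\tilde1$, $0$, $0$, $\tilde x\tilde y-\widetilde{xy}$.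
\end{remark}

\section{Local multilinear maps}\label{sec:local}

A hypothetical $\Psi$ is not assumed to commute with any symmetry of $B$; all we have is (i). We shall evaluate $\Psi$ on functions built multilinearly from linear forms $x_1,\dots,x_d\in B^*$, and then (i) says that the value is, modulo $\mathrm{Aff}$, a function of $x_1,\dots,x_d$. This section shows that when $n$ is large compared with $d$, multilinearity and this locality leave only the obvious possibilities.

For a subspace $P\le B^*$ let $\operatorname{Fun}_P=\operatorname{Fun}(B)_{P^\perp}$, where $P^\perp\le B$ is the common kernel of the elements of $P$. If $x_1,\dots,x_m$ is a basis of $P$, these forms are coordinates on $B/P^\perp$, so $\operatorname{Fun}_P$ consists of the functions of $x_1,\dots,x_m$. Recall that each such function is uniquely a linear combination of \emph{reduced monomials} $x_1^{k_1}\cdots x_m^{k_m}$ with $0\le k_i\le p-1$, and that $x^p=x$ as functions. For a basis of $B^*$, the space $\mathrm{Aff}$ is spanned by the reduced monomials of degree at most $1$; so a class modulo $\mathrm{Aff}$ has a well-defined coefficient at each reduced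 monomial of degree at least $2$.

The proofs apply difference operators, which map affine functions to constants and constants to $0$. We therefore work modulo any of the three spaces $\mathcal A\in\{\mathrm{Aff},\mathrm{Const},0\}$, and put $\mathcal A'=\mathrm{Const},0,0$ respectively. Then
\[
\Delta_u\mathcal A\subseteq\mathcal A'\quad(u\in B),\qquad \mathcal A'x\subseteq\mathcal A\quad(x\in B^*),\qquad\Delta_u\Delta_v\mathcal A=0 .
\]
A $d$-linear map $f\colon(B^*)^d\to\operatorname{Fun}(B)/\mathcal A$ is \emph{local} if $f(x_1,\dots,x_d)\in(\operatorname{Fun}_{\langle x_1,\dots,x_d\rangle}+\mathcal A)/\mathcal A$ for all $x_1,\dots,x_d$. For $U\subseteq[d]=\{1,\dots,d\}$ write $x_U=\prod_{i\in U}x_i$, a product of functions, and $x|_{U^c}=(x_i)_{i\notin U}$. The obvious local maps are $x\mapsto c(x|_{U^c})\,x_U$ with $c$ a multilinear form. For $d=1$ and $\mathcal A=0$ they give $f(x)=cx+c'(x)$ with $c\in\mathbb{F}$ and $c'$ a linear form on $B^*$. When $n=1$ every linear map $B^*\to\operatorname{Fun}(B)$ is local, for instance the one sending a basis form $x_1$ to $x_1^2$ for odd $p$; a second independent direction is what excludes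 this. The next lemma is the case $d=1$ with parameters $P$.

\begin{lemma}\label{lem:one}
Let $P\le B^*$ with $\dim P\le n-2$, and let $g\colon B^*\to\operatorname{Fun}(B)/\mathcal A$ be linear with $g(x)\in(\operatorname{Fun}_{P+\langle x\rangle}+\mathcal A)/\mathcal A$ for all $x$. Then there is $\varphi\in\operatorname{Fun}_P$ with $g(x)-\varphi x\in(\operatorname{Fun}_P+\mathcal A)/\mathcal A$ for all $x\in B^*$.
\end{lemma}

\begin{proof}
For $x\notin P$ choose a representative $G_x\in\operatorname{Fun}_{P+\langle x\rangle}$ of $g(x)$. We show first that $G_x$ has degree at most $1$ in $x$, and then that its slope is essentially independent of $x$.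

Let $x,y$ be independent modulo $P$, and choose $u,v\in P^\perp$ with $x(u)=y(v)=1$ and $x(v)=y(u)=0$. By linearity of $g$,
\begin{equation}\label{eq:G}
G_{x+y}-G_x-G_y\in\mathcal A .
\end{equation}
Since $\Delta_vG_x=0$, $\Delta_uG_y=0$ and $\Delta_u\Delta_v\mathcal A=0$, we get $\Delta_u\Delta_vG_{x+y}=0$. Translation by $u$ or by $v$ fixes the elements of $P$ and increases $s=x+y$ by $1$. So, for fixed values of the elements of $P$, the values of $G_{x+y}$ at $s=0,1,\dots,p-1$ have vanishing second difference and form an arithmetic progression. Thus $G_{x+y}=\varphi_{x+y}\cdot(x+y)+\psi_{x+y}$ with $\varphi_{x+y},\psi_{x+y}\in\operatorname{Fun}_P$. Every $z\notin P$ arises as such a sum: since $\dim B^*/P\ge2$, there is an $x$ independent of $z$ modulo $P$, and we take $y=z-x$. Hence $G_z=\varphi_zz+\psi_z$ with $\varphi_z,\psi_z\in\operatorname{Fun}_P$ for all $z\notin P$.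

Applying $\Delta_u$ and $\Delta_v$ to \eqref{eq:G} now gives $\varphi_{x+y}-\varphi_x\in\mathcal A'$ and $\varphi_{x+y}-\varphi_y\in\mathcal A'$. So $\varphi_x\equiv\varphi_y$ modulo $\mathcal A'$ when $x,y$ are independent modulo $P$. If $x,y\notin P$ are dependent modulo $P$, a form $w$ independent of $x$ modulo $P$ is also independent of $y$, and $\varphi_x\equiv\varphi_w\equiv\varphi_y$. Let $\varphi=\varphi_{x_0}$ for one $x_0\notin P$. For $x\notin P$,
\[
G_x-\varphi x=(\varphi_x-\varphi)x+\psi_x\in\mathcal A'x+\operatorname{Fun}_P\subseteq\mathcal A+\operatorname{Fun}_P .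
\]
The linear map $x\mapsto g(x)-\varphi x$ therefore takes values in the subspace $(\operatorname{Fun}_P+\mathcal A)/\mathcal A$ on $B^*\setminus P$, which spans $B^*$, and hence everywhere.
\end{proof}

\begin{lemma}\label{lem:multi}
Let $n\ge d+1$ and let $f\colon(B^*)^d\to\operatorname{Fun}(B)/\mathcal A$ be $d$-linear and local. Then there are multilinear forms $c_U\colon(B^*)^{U^c}\to\mathbb{F}$, $U\subseteq[d]$, such that $f(x)=\sum_{U\subseteq[d]}c_U(x|_{U^c})\,x_U+\mathcal A$ for all $x\in(B^*)^d$.
\end{lemma}

\begin{proof}
We use induction on $d$, for the three spaces $\mathcal A$ simultaneously. For $d=0$, $f$ is the class of a constant. Let $d\ge1$, $x'=(x_2,\dots,x_d)$ and $P=\langle x'\rangle$, so $\dim P\le d-1\le n-2$. Lemma~\ref{lem:one}, applied to $x_1\mapsto f(x_1,x')$, gives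
\[
f(x_1,x')=\varphi(x')\,x_1+\psi(x_1,x'),\qquad\varphi(x')\in\operatorname{Fun}_P,\quad\psi(x_1,x')\in(\operatorname{Fun}_P+\mathcal A)/\mathcal A .
\]
The functions $\varphi(x')$ are chosen separately for each $x'$, so the point is to show that they depend multilinearly on $x'$ modulo $\mathcal A'$.

Let $x_1\in B^*$ and $u\in P^\perp$ with $x_1(u)=1$. The operator $\Delta_u$ induces a map $\operatorname{Fun}(B)/\mathcal A\to\operatorname{Fun}(B)/\mathcal A'$; moreover $\Delta_u(\varphi(x')x_1)=\varphi(x')$ and $\Delta_u(\operatorname{Fun}_P+\mathcal A)\subseteq\mathcal A'$. Hence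
\begin{equation}\label{eq:phi}
\varphi(x')+\mathcal A'=\Delta_uf(x_1,x').
\end{equation}
Fix $k\in\{2,\dots,d\}$ and compare $\varphi$ at three tuples that have $k$-th entries $x_k,\bar x_k,x_k+\bar x_k$ and the same other entries. The span of $x_2,\dots,x_d,\bar x_k$ has dimension at most $d\le n-1$, so there are $x_1$ outside it and $u$ killed by it with $x_1(u)=1$. Formula \eqref{eq:phi} holds for all three tuples with this $x_1$ and $u$, and its right side is additive in the $k$-th entry. So $x'\mapsto\varphi(x')+\mathcal A'$ is additive, hence linear, in each entry: it is a local $(d-1)$-linear map into $\operatorname{Fun}(B)/\mathcal A'$. By induction it has the required form modulo $\mathcal A'$. Multiplying by $x_1$ and using $\mathcal A'x_1\subseteq\mathcal A$, we see that $\varphi(x')x_1+\mathcal A$ is $d$-linear and has the required form, with terms indexed by the sets $U\ni1$.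

Therefore $\psi=f-\varphi x_1$ is $d$-linear, and for fixed $x_1$ it is a local $(d-1)$-linear map of $x'$. Apply the induction hypothesis for each $x_1$ in a basis of $B^*$ and extend the resulting forms linearly in $x_1$. This gives the terms indexed by the sets $U\not\ni1$.
\end{proof}

The formula holds for all tuples, dependent or not. This is essential: the coefficients will be identified on independent tuples and the formula will then be used on tuples with repeated entries. From now on $\mathcal A=\mathrm{Aff}$, and terms with $|U|\le1$ vanish.

\begin{proposition}\label{prop:structure}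
Let $d\ge2$, $n\ge2d$, and let $f\colon(B^*)^d\to\operatorname{Fun}(B)/\mathrm{Aff}$ be $d$-linear and local. There are unique multilinear forms $c_U$, for $U\subseteq[d]$ with $|U|\ge2$, such that
\begin{equation}\label{eq:expansion}
f(x)=\sum_{|U|\ge2}c_U(x|_{U^c})\,x_U+\mathrm{Aff}\qquad\text{for all }x\in(B^*)^d .
\end{equation}
If $\sigma$ is a permutation of $[d]$ with $f(x\circ\sigma)=f(x)$ for all $x\colon[d]\to B^*$, then
\[
c_{\sigma(U)}(x|_{\sigma(U)^c})=c_U((x\circ\sigma)|_{U^c}) .
\]
In particular, $c_U$ and $c_{\sigma(U)}$ take the same value at every tuple $x$ with $x\circ\sigma=x$.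
\end{proposition}

\begin{proof}
Existence is Lemma~\ref{lem:multi}. For an independent tuple $x$, extended to a basis of $B^*$, the $x_U$ with $|U|\ge2$ are distinct reduced monomials of degree at least $2$, so $f(x)$ determines each $c_U(x|_{U^c})$. Every independent tuple indexed by $U^c$ extends to an independent $d$-tuple, so $c_U$ is determined on independent tuples. It remains to see that a $k$-linear form $c$ with $2k\le n$ that vanishes on independent tuples is zero. Given $v_1,\dots,v_k$, choose $y_1,\dots,y_k$ independent modulo $\langle v_1,\dots,v_k\rangle$, write $v_i=(v_i+y_i)-y_i$ and expand $c(v_1,\dots,v_k)$. Each resulting tuple is congruent to $(y_1,\dots,y_k)$ modulo $\langle v_1,\dots,v_k\rangle$, hence independent.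

For the symmetry, $(x\circ\sigma)_U=x_{\sigma(U)}$, so $f(x)=f(x\circ\sigma)=\sum_Uc_U((x\circ\sigma)|_{U^c})\,x_{\sigma(U)}+\mathrm{Aff}$. The coefficient of $x_{\sigma(U)}$ here is a multilinear form in $x|_{\sigma(U)^c}$, and uniqueness identifies it with $c_{\sigma(U)}$.
\end{proof}

The constant $c_{[d]}\in\mathbb{F}$ is the \emph{top coefficient} of $f$. For independent $x_1,\dots,x_d$ it is the coefficient of $x_1\cdots x_d$ in $f(x)$.

\section{The obstruction}\label{sec:obstruction}

Suppose that $\Psi$ satisfies (i) and (ii) of Proposition~\ref{prop:noPsi}. For $\alpha_1,\dots,\alpha_k\in\operatorname{Fun}(B)$ put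
\[
\Psi_k(\alpha_1,\dots,\alpha_k)=\Psi(\tilde\alpha_1\cdots\tilde\alpha_k),
\]
a symmetric multilinear map. Let each $\alpha_i$ be a product of linear forms and let $Z$ be the common kernel of all forms involved. Then $\alpha_i\in\operatorname{Fun}(B)_Z$, so $\tilde\alpha_1\cdots\tilde\alpha_k\in\operatorname{Fun}(V)_Z$, and (i) shows that $\Psi_k(\alpha_1,\dots,\alpha_k)$ is a local multilinear map of these forms. The number $d$ of forms will lie between $2$ and $p^2$, so Proposition~\ref{prop:structure} applies; this is where $n\ge2p^2$ is used.

Two identities are available: $z^p=z$ for a linear form $z$ on $B$, and $\tilde\alpha^{\,p}=\tilde\alpha$ for a linear form $\tilde\alpha$ on $V$. Each of them relates two of the local maps, and in each case the lower terms of \eqref{eq:expansion} cancel in groups of $p$, so that top coefficients are equal. Going around a cycle of such relations we return to the starting coefficient, but (ii) has added $1$ on the way.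

\subsection*{The case $p=2$}
Let $n\ge8$; congruences are modulo $\mathrm{Aff}$. A local bilinear map has only its top term, so
\[
\Psi(\widetilde{xy})\equiv\lambda\,xy,\qquad\Psi(\tilde x\,\tilde y)\equiv C_0\,xy
\]
for constants $\lambda,C_0$. Since $\tilde x\tilde y=(xy)\circ\pi$, condition (ii) gives $C_0=1+\lambda$.

Next, using the symmetry in $x$ and $y$,
\[
\Psi(\widetilde{xy}\,\tilde z)\equiv C_1\,xyz+\beta(z)\,xy+\gamma(y)\,xz+\gamma(x)\,yz
\]
with linear forms $\beta,\gamma$ on $B^*$. Put $y=x$, with $x,z$ independent. As $x^2=x$, the left side is $\Psi(\tilde x\tilde z)\equiv C_0xz$, and the right side is $C_1xz+\beta(z)x+2\gamma(x)xz\equiv C_1xz$. So $C_1=C_0$.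

Finally, $\Psi(\widetilde{xy}\,\widetilde{zw})$ is invariant under $x\leftrightarrow y$, $z\leftrightarrow w$ and $(x,y)\leftrightarrow(z,w)$, so
\begin{align*}
\Psi(\widetilde{xy}\,\widetilde{zw})\equiv{}&C_2\,xyzw+\delta(w)\,xyz+\delta(z)\,xyw+\delta(y)\,xzw+\delta(x)\,yzw\\
&+\zeta(z,w)\,xy+\zeta(x,y)\,zw\\
&+\eta(y,w)\,xz+\eta(y,z)\,xw+\eta(x,w)\,yz+\eta(x,z)\,yw
\end{align*}
with $\delta$ linear and $\zeta,\eta$ bilinear; $\eta$ is symmetric because the last symmetry fixes the monomial $xz$ and exchanges $y$ and $w$. Put $w=z$, with $x,y,z$ independent. The coefficient of $xyz$ is $C_1$ on the left and $C_2+2\delta(z)=C_2$ on the right, so $C_2=C_1$. Put instead $z=x$, $w=y$, with $x,y$ independent. The left side is $\Psi(\widetilde{xy}^{\,2})=\Psi(\widetilde{xy})\equiv\lambda xy$, and the coefficient of $xy$ on the right is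
\[
C_2+2\delta(x)+2\delta(y)+2\zeta(x,y)+\eta(y,x)+\eta(x,y)=C_2 .
\]
Thus $\lambda=C_2=C_1=C_0=1+\lambda$, which is absurd.

\subsection*{The general case}

\begin{proof}[Proof of Proposition~\ref{prop:noPsi}]
Suppose that $\Psi$ exists. Let $\lambda$ be the top coefficient of the local map $(x_1,\dots,x_p)\mapsto\Psi_1(x_1\cdots x_p)$. For $0\le r\le p$ let $f_r$ be the local map $\Psi_p(\alpha_1,\dots,\alpha_p)$ in which $\alpha_1,\dots,\alpha_r$ are products of $p$ linear forms and $\alpha_{r+1},\dots,\alpha_p$ are single linear forms. It has $rp+(p-r)\le p^2$ arguments; let $C_r$ be its top coefficient.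

\emph{Step 1: $C_0=1+\lambda$.} For $x\in B^*$ we have $\tilde x=x\circ\pi$. With $\alpha=x_1\cdots x_p$, condition (ii) gives $f_0(x_1,\dots,x_p)=\Psi(\alpha\circ\pi)=(\alpha+\mathrm{Aff})+\Psi_1(\alpha)$.

\emph{Step 2: $C_r=C_{r-1}$ for $1\le r\le p$.} Let $z_1,\dots,z_p$ be the arguments of $f_r$ that make up $\alpha_r$, and let $w_1,\dots,w_m$ be the others; here $m=r(p-1)\ge1$. Put $z_1=\dots=z_p=z$ with $z,w_1,\dots,w_m$ independent, and consider the coefficient of the reduced monomial $zw_1\cdots w_m$, which has degree at least $2$. Since $\alpha_r=z^p=z$, the value of $f_r$ equals the value of $f_{r-1}$ at the independent tuple $(z;w)$, so the coefficient is $C_{r-1}$. On the other hand, in \eqref{eq:expansion} for $f_r$ the term of $U$ is a scalar multiple of $z^{k}w_{U'}$, where $k$ is the number of positions $z_j$ in $U$ and $U'$ is the set of positions $w_j$ in $U$. As $0\le k\le p$, this function equals $zw_1\cdots w_m$ exactly when $U$ contains all positions $w_j$ and $k\in\{1,p\}$. The set with $k=p$ contributes $C_r$. The $p$ sets with $k=1$ are permuted transitively by the permutations of $z_1,\dots,z_p$, which are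 symmetries of $f_r$ fixing our tuple. By Proposition~\ref{prop:structure} they contribute equal values, with sum $0$. So $C_{r-1}=C_r$.

\emph{Step 3: $C_p=\lambda$.} Index the arguments of $f_p$ by $[p]\times[p]$, with $\alpha_i=\prod_{j=1}^px_{ij}$. Put $x_{ij}=x_j$ for all $i$, with $x_1,\dots,x_p$ independent, and let $\alpha=x_1\cdots x_p$. Then the value of $f_p$ is $\Psi(\tilde\alpha^{\,p})=\Psi(\tilde\alpha)=\Psi_1(\alpha)$, whose coefficient at $x_1\cdots x_p$ is $\lambda$. In \eqref{eq:expansion} the term of $U\subseteq[p]\times[p]$ is a scalar multiple of $\prod_jx_j^{m_j(U)}$, where $m_j(U)\le p$ is the number of elements of $U$ in column $j$. This function equals $x_1\cdots x_p$ exactly when $m_j(U)\in\{1,p\}$ for all $j$. The cyclic shift of the rows permutes these sets $U$; it has order $p$, it is a symmetry of $f_p$ because $\Psi_p$ is symmetric, and it fixes our tuple. A set fixed by the shift is a union of full columns, so among our sets only $[p]\times[p]$ is fixed, and it contributes $C_p$. The others fall into orbits of size $p$ with equal contributions, with sum $0$. So $\lambda=C_p$.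

The three steps give $\lambda=C_p=C_0=1+\lambda$, a contradiction.
\end{proof}

This completes the proof of Theorem~\ref{thm:key}.

\section{Encoding types in a graph}\label{sec:graph}

Fix $n\ge2p^2$ and a datum as in Theorem~\ref{thm:key}, with $Y,\widehat Y,j,\rho$ as in Section~\ref{sec:typed}. We want a graph on $Y\times Q$, for an auxiliary vector space $Q$, in which adjacency of $(y,q)$ and $(y',q')$ depends only on $t(y,y')$ and $q'-q$. Any such graph is equivalent to a Cayley graph on $\widehat Y\times Q$ through $j$ and $\rho$. Two more things are needed: the automorphisms of the graph must respect types, and the graph must be a core. The second is easiest for dense graphs, since by Lemma~\ref{lem:fibers} a proper retraction onto the core has independent fibers of size at least $p$. So we build a sparse graph $G$ with small cliques, analyze its short cycles, and pass to the complement, which has the same automorphisms.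

The design is as follows. The fibers $\{y\}\times Q$ carry copies of a small gadget graph, whose edges are recognizable by lying in a $K_4$ (for odd $p$) or in a $5$-cycle (for $p=2$). Between two fibers we place a regular bipartite graph whose degree records the type up to sign. Its steps in $Q$ are spread over six coordinates, so that at most five gadget steps cannot cancel them.

Let $\mathcal T=-\mathcal T$ be the finite set of types that occur in $Y$; it contains nonzero types since $|Y|>1$. A nonzero type satisfies $t\ne-t$ for odd $p$ and $t=-t$ for $p=2$. Choose a set $\mathcal T^+$ of representatives of the sets $\{t,-t\}$ with $t\ne0$, and positive integers $k(t)$, $t\in\mathcal T\setminus\{0\}$, with $k(t)=k(t')$ if and only if $t'=\pm t$. Let $\Lambda=\{(t,m):t\in\mathcal T^+,\ 1\le m\le k(t)\}$ be the set of \emph{labels}. The gadget is $\operatorname{Cay}(H,\Sigma)$, where: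
\begin{itemize}
\item for $p$ odd, $H=\{x\in\mathbb{F}^4:\sum_ax_a=0\}$ and $\Sigma=\{\epsilon_a-\epsilon_b:a\ne b\}$, with $\epsilon_1,\dots,\epsilon_4$ the standard basis of $\mathbb{F}^4$;
\item for $p=2$, $H=\mathbb{F}^4$ with basis $f_1,\dots,f_4$, $f_5=f_1+f_2+f_3+f_4$, and $\Sigma=\{f_1,\dots,f_5\}$. Any four of the $f_a$ are independent, and all five sum to $0$.
\end{itemize}
In both cases $\Sigma=-\Sigma$ spans $H$. Let $Q=H^{\Lambda\times[6]}$; the elements of $\Lambda\times[6]$ are the \emph{blocks}. For $u\in H$ and a block $\beta$, let $u_\beta\in Q$ have entry $u$ in block $\beta$ and $0$ elsewhere. Fix $0\ne u^0\in H$ and put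
\[
S_0=\{u_\beta:u\in\Sigma,\ \beta\text{ a block}\},\qquad \xi_\mu=\sum_{m=1}^6u^0_{(\mu,m)}\quad(\mu\in\Lambda).
\]
For $t\in\mathcal T^+$ let $S_t=\{\xi_{(t,m)}:1\le m\le k(t)\}$ and $S_{-t}=-S_t$; for $p=2$ this is consistent. Then $S_{-t}=-S_t$ and $0\notin S_t$ for all $t\in\mathcal T$, $|S_t|=k(t)$ for $t\ne0$, and $S_0$ spans $Q$. Define $G$ on $Y\times Q$ by
\[
(y,q)\sim(y',q')\iff q'-q\in S_{t(y,y')} .
\]
The relation is symmetric and has no loops. An edge is \emph{internal} if $y=y'$ and \emph{external} otherwise. Type-preserving permutations of $Y$ and translations of $Q$ are automorphisms, so $G$ is vertex-transitive by Proposition~\ref{prop:splitV}(b).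

The \emph{step} of an edge traversed from $(y,q)$ to $(y',q')$ is $q'-q\neq0$. Internal steps lie in $S_0$ and external steps have the form $\pm\xi_\mu$. For a walk and a label $\mu$, let $m_\mu$ be the number of steps $\xi_\mu$ minus the number of steps $-\xi_\mu$ if $p$ is odd, and the number of steps $\xi_\mu$ if $p=2$.

\begin{lemma}\label{lem:walk}
In a closed walk of length at most $5$, every $m_\mu$ is divisible by $p$ and the internal steps sum to $0$.
\end{lemma}

\begin{proof}
The external steps sum to $\sum_\mu m_\mu\xi_\mu$, which is nonzero in at least six blocks unless $p$ divides every $m_\mu$. The internal steps sum to a vector that is nonzero in at most five blocks. The two sums add up to $0$, so the first, and then the second, is $0$.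
\end{proof}

\begin{lemma}\label{lem:tri}
If $p\ne3$, all edges of a triangle of $G$ are internal. If $p=3$, either all edges of a triangle are internal, or all are external and the three steps around the triangle are equal. For every $p$, no $K_4$ in $G$ contains an external edge.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:walk} to a triangle with an external edge. No label is used exactly once, since then $m_\mu=\pm1$; this excludes exactly one external edge. With exactly two external edges the single internal step would be $0$. So all three edges are external and carry the same label $\mu$, with $m_\mu\in\{\pm1,\pm3\}$. Hence $p=3$ and $m_\mu=\pm3$, that is, the steps are equal.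

An external edge of a $K_4$ lies in a triangle, so $p=3$. Let the $K_4$ have vertices $z_0,\dots,z_3$ with $Q$-coordinates $q_0,\dots,q_3$, with $z_0z_1$ external and $s=q_1-q_0$. The triangles $z_0z_1z_2$ and $z_0z_1z_3$ give $q_2=q_1+s=q_3$, so the edge $z_2z_3$ has step $0$, which is impossible.
\end{proof}

Let $\omega(G)$ be the largest size of a clique in $G$.

\begin{lemma}\label{lem:odd}
Let $p$ be odd. Then $\omega(G)=4$, and an edge of $G$ is internal if and only if it lies in a $K_4$.
\end{lemma}

\begin{proof}
For a block $\beta$ and $a\in[4]$, the four vectors $0$ and $(\epsilon_a-\epsilon_c)_\beta$, $c\ne a$, have pairwise differences in $S_0$. Their translates in the fibers $\{y\}\times Q$ are copies of $K_4$ that cover all internal edges. With Lemma~\ref{lem:tri} this gives the second statement and $\omega(G)\ge4$.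

In a clique of size at least $4$ every edge lies in a $K_4$, so the clique lies in one fiber, and we may translate it to contain $q=0$. Its other elements lie in $S_0$, and they lie in one block, because $u_\beta-u'_{\beta'}$ with $\beta\ne\beta'$ is nonzero in two blocks. So the clique is $\{0\}\cup\mathcal R$ with $\mathcal R\subseteq\Sigma$ and all differences of distinct elements of $\mathcal R$ in $\Sigma$. We show $|\mathcal R|\le3$.

Write $(a,b)$ for $\epsilon_a-\epsilon_b$. Let $(a,b)\neq(c,d)$ be in $\mathcal R$ with $a\ne c$ and $b\ne d$. Their difference is $\epsilon_a+\epsilon_d-\epsilon_b-\epsilon_c$ with $\{a,d\}\cap\{b,c\}=\emptyset$. As $2\ne0$ in $\mathbb{F}$, it has at least three nonzero coordinates unless $a=d$ and $b=c$. So two distinct elements of $\mathcal R$ share the first index, or share the second index, or are negatives of each other. (The last case occurs only for $p=3$, when $2(\epsilon_a-\epsilon_b)=\epsilon_b-\epsilon_a$.) If $(a,b)$ and $(b,a)$ are both in $\mathcal R$, a third element $(c,d)$ would satisfy $c=a$ or $d=b$, and also $c=b$ or $d=a$; each of the four combinations contradicts $a\ne b$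 or $c\ne d$, so $|\mathcal R|=2$. Otherwise any two elements share an index. If $(a,b),(a,b')\in\mathcal R$ with $b\neq b'$, an element $(c,d)$ with $c\ne a$ would need $d=b$ and $d=b'$; so all elements have first index $a$, and there are at most three. If no two elements share the first index, all share the second, and again there are at most three.
\end{proof}

\begin{lemma}\label{lem:even}
Let $p=2$. Then $G$ has no triangle, and an edge of $G$ is internal if and only if it lies in a $5$-cycle.
\end{lemma}

\begin{proof}
Three elements of $S_0$ never sum to $0$. If they are not all in one block, some block contains exactly one of them. If they are in one block and distinct, they are independent; if two coincide, the sum is the third. By Lemma~\ref{lem:tri} a triangle would have three internal steps with sum $0$, so there is none.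

By Lemma~\ref{lem:walk} the number $\sum_\mu m_\mu$ of external edges of a $5$-cycle is even, and the internal steps sum to $0$. Two external edges leave three internal steps and four leave one, and neither can sum to $0$. So $5$-cycles have only internal edges. Conversely, an internal edge with step $(f_a)_\beta$ begins a closed walk with steps $(f_1)_\beta,\dots,(f_5)_\beta$ in an order starting with $a$. Its five vertices are distinct because a sum of at most four distinct $f$'s is nonzero.
\end{proof}

By Lemmas~\ref{lem:odd} and~\ref{lem:even}, every $g\in\operatorname{Aut}(G)$ preserves the set of internal edges. The internal edges form a graph whose components are the fibers $\{y\}\times Q$, because $S_0$ spans $Q$. So $g$ induces a permutation $\bar g$ of $Y$. For $y\ne y'$ each vertex of $\{y\}\times Q$ has exactly $k(t(y,y'))$ neighbors in $\{y'\}\times Q$, and this number determines the type up to sign. Hence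
\begin{equation}\label{eq:sign}
t(\bar gy,\bar gy')=\pm t(y,y')\qquad(y,y'\in Y),
\end{equation}
with a sign that may depend on the pair. For $p=2$ this says that $\bar g$ preserves types. For odd $p$ the sign has to be removed; this uses that $g$ has odd order, that $n\ge2$, and that the $Z_i$ are nonzero.

\begin{proposition}\label{prop:notCayley}
The group $\operatorname{Aut}(G)$ has no transitive elementary abelian $p$-subgroup.
\end{proposition}

\begin{proof}
The image of such a subgroup in the symmetric group of $Y$ is a transitive elementary abelian $p$-group $\Gamma$. Since $\ell$ does not split over $B$, Proposition~\ref{prop:splitB} gives a contradiction once we know that every $\gamma\in\Gamma$ preserves types. By \eqref{eq:sign} we may assume that $p$ is odd.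

By \eqref{eq:sign}, $\gamma$ preserves base components up to sign. In particular two points lie over the same base point if and only if their images do, so $\gamma$ induces a permutation $\gamma_B$ of $B$ with $\gamma_B(b')-\gamma_B(b)=\pm(b'-b)$. Write $s=\gamma_B(0)$ and $\gamma_B(b)=s+\chi(b)b$ with $\chi(b)=\pm1$ for $b\ne0$. For independent $b,b'$, the equation $\chi(b)b-\chi(b')b'=\pm(b-b')$ forces $\chi(b)=\chi(b')$. Two dependent nonzero vectors are both independent of some third vector, as $n\ge2$. So $\chi$ is constant. If $\chi=-1$, then $\gamma_B(b)=s-b$ and $\gamma_B^2=1$; also $\gamma_B^p=1$ with $p$ odd, so $\gamma_B=1$ and $2b=s$ for all $b\in B$, which is false. Thus $\gamma_B$ is a translation and base components are preserved exactly. For a type with base component $d\ne0$ we have $-d\ne d$, so the sign in \eqref{eq:sign} is $+$.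

It remains to treat $y=(b,c)$, $y'=(b,c')$ over the same base point. Let $i\in I$, choose $0\ne z\in Z_i$ and a point $y''=(b+z,c'')\in Y$. The types of $(y,y'')$ and $(y',y'')$ have base component $z\ne0$, so they are preserved, and they have $i$-th entries $c''_i-c_i$ and $c''_i-c'_i$. Subtracting, the $i$-th coordinates of $\gamma y'$ and $\gamma y$ differ by $c'_i-c_i$. As $i$ was arbitrary, $t(\gamma y,\gamma y')=t(y,y')$.
\end{proof}

\section{The complement is a core, and the proof of Theorem~\ref{thm:A}}\label{sec:core}

Let $M$ be the complement of $G$. It is vertex-transitive, $\operatorname{Aut}(M)=\operatorname{Aut}(G)$, and its order $N=|Y|\,|Q|$ is a power of $p$.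

\begin{proposition}\label{prop:core}
The graph $M$ is a core.
\end{proposition}

\begin{proof}
Let $\varphi$ be a retraction of $M$ onto a core $W$. By Lemma~\ref{lem:fibers} all fibers of $\varphi$ have size $r=N/|V(W)|$, a power of $p$. Suppose $r>1$, so $r\ge p$. A fiber is an independent set of $M$, that is, a clique of $G$; so $r\le\omega(G)$. If distinct vertices $w,w'$ of $W$ are not adjacent in $M$, then no edge of $M$ joins $\varphi^{-1}(w)$ to $\varphi^{-1}(w')$, and the union of the two fibers is a clique of $G$ of size $2r$. So if $2r>\omega(G)$, then $V(W)$ is a clique of $M$, that is, an independent set of $G$, of size $N/r$.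

If $p\ge5$, then $r\ge5>4=\omega(G)$, a contradiction.

If $p=3$, then $\omega(G)=4$ gives $r=3$ and $2r>4$, so $V(W)$ is an independent set of $G$ of size $N/3$. Each image of a $K_4$ under $\operatorname{Aut}(G)$ meets it in at most one vertex, while the average size of the intersection is $4/3$ by Lemma~\ref{lem:avg}, a contradiction.

If $p=2$, then $\omega(G)=2$ gives $r=2$ and $2r>2$, so $V(W)$ is an independent set of $G$ of size $N/2$. Each image of a $5$-cycle meets it in at most two vertices, while the average is $5/2$, a contradiction.

Hence $r=1$. Then $W$ is an induced subgraph on all vertices, so $W=M$.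
\end{proof}

The proof shows what the gadgets are for. For $p=3$ and $p=2$ the graph $G$ has cliques of size $p$, and what excludes $r=p$ is the combination of $\omega(G)<2p$ with a subgraph ($K_4$, respectively the $5$-cycle) in which independent sets occupy less than a fraction $1/p$ of the vertices. For $p=2$ a $K_4$ would violate $\omega(G)<2p$, and this is why that case has its own gadget.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Vertices $(y,q),(y',q')$ are adjacent in $M$ if and only if $(t(y,y'),q'-q)\ne(0,0)$ and $q'-q\notin S_{t(y,y')}$; we use that $t(y,y')=0$ only for $y=y'$. So adjacency in $M$ depends only on $t(y,y')$ and $q'-q$. Let $A=\widehat Y\times Q$, an elementary abelian $p$-group, and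
\[
C=\bigl\{(j(y')-j(y),\,q):\ y,y'\in Y,\ q\in Q,\ (y,0)\text{ and }(y',q)\text{ adjacent in }M\bigr\}.
\]
If $(y,0)$ and $(y',q)$ are adjacent, then so are $(y',0)$ and $(y,-q)$, by translation in $Q$; hence $-C=C$. Also $0\notin C$, because $j$ is injective and $M$ has no loops. Let $X=\operatorname{Cay}(A,C)$.

The map $(y,q)\mapsto(j(y),q)$ is a homomorphism $M\to X$: if $(y,q)$ and $(y',q')$ are adjacent, so are $(y,0)$ and $(y',q'-q)$, and the difference of the images is $(j(y')-j(y),q'-q)\in C$.

The map $(x,q)\mapsto(\rho(x),q)$ is a homomorphism $X\to M$. Let $(x,q)$ and $(x',q')$ be adjacent in $X$, say $(x'-x,q'-q)=(j(y')-j(y),q_0)$ with $(y,0)$ and $(y',q_0)$ adjacent in $M$. Then $t(\rho(x),\rho(x'))=t(y,y')$ by Proposition~\ref{prop:splitV}(a), and $q'-q=q_0$. So $(\rho(x),q)$ and $(\rho(x'),q')$ are adjacent in $M$.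

By Proposition~\ref{prop:core} and \eqref{eq:equiv}, $X^\bullet\cong M$. If $M$ were a $p$-ary Cayley graph, its translations would form a transitive elementary abelian $p$-subgroup of $\operatorname{Aut}(M)=\operatorname{Aut}(G)$, contradicting Proposition~\ref{prop:notCayley}. Finally $|V(M)|\ge|Y|\ge p^n$, and letting $n\to\infty$ gives cores of unbounded order.
\end{proof}

\begin{thebibliography}{1}

\bibitem{RT}
Guang Rao and Colin Tan,
\emph{Cayley graphs on elementary abelian groups of extreme degree have complete cores},
arXiv:2501.18297 (2025).

\end{thebibliography}
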